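\title{Circular orderings of direct powers of a group}

\begin{abstract}
We show that a group $G$ is left-orderable if and only if all of its finite direct powers $G^n$ are circularly orderable, which answers a question of Clay and Ghaswala. If $G$ is finitely generated and not left-orderable, then $G^n$ is not circularly orderable as soon as $n$ exceeds the Davenport constant of the torsion subgroup of $G/G'$. For amenable groups we give a bound in terms of the number of prime factors of an exponent, and we show that it is attained by amalgams of two Klein bottle groups. In particular, no single power detects left-orderability for all groups. The proof combines the rigidity of commuting actions on the circle with a zero-sum argument for characters.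
\end{abstract}

\section{The question and the results}\label{sec:intro}

A group $G$ is \emph{left-orderable} if it has a strict total ordering $<$ such that $g<h$ implies $fg<fh$ for all $f,g,h\in G$. It is \emph{circularly orderable} if there is a function $c\colon G^3\to\{0,\pm1\}$ such that
\begin{enumerate}
\item[(C1)] $c(g_1,g_2,g_3)=0$ if and only if $\{g_1,g_2,g_3\}$ has fewer than three elements;
\item[(C2)] $c(g_2,g_3,g_4)-c(g_1,g_3,g_4)+c(g_1,g_2,g_4)-c(g_1,g_2,g_3)=0$ for all $g_1,\dots,g_4\in G$;
\item[(C3)] $c(hg_1,hg_2,hg_3)=c(g_1,g_2,g_3)$ for all $h,g_1,g_2,g_3\in G$.
\end{enumerate}
A left ordering arranges the elements of $G$ along a line, and a circular ordering arranges them around a circle: $c$ records whether three elements occur counterclockwise or clockwise, and (C2) makes these records consistent. Both properties pass to subgroups. For a countable group, left-orderability is equivalent to embedding in $\operatorname{Homeo}_+(\mathbb R)$, and circular orderability is equivalent to embedding in $\operatorname{Homeo}_+(S^1)$, the groups of orientation-preserving homeomorphisms of the line and the circle.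

Every left-orderable group is circularly orderable. Indeed, let $s(g,h)$ be $1$, $0$ or $-1$ according as $g<h$, $g=h$ or $g>h$, and put
\[
c(g_1,g_2,g_3)=s(g_1,g_2)+s(g_2,g_3)+s(g_3,g_1).
\]
This function is alternating and equals $1$ when $g_1<g_2<g_3$, which gives (C1), and in (C2) each term $s(g_i,g_j)$ cancels. The orientation of triples of points of $\mathbb R/\mathbb Z$ is invariant under rotations, and it satisfies (C1) and (C2) by the same formula after one cuts the circle at a point different from the four given ones. So every subgroup of $\mathbb R/\mathbb Z$ is circularly orderable. On the other hand, a left-orderable group is torsion-free, because $1<g$ implies $1<g<g^2<\cdots$. Thus $\mathbb Z/m$ with $m\ge2$ is circularly orderable but not left-orderable.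

Direct products separate the two notions. A product of two left-orderable groups is left-orderable, by the lexicographic ordering. A product of two circularly orderable groups need not be circularly orderable: a finite circularly orderable group is cyclic (Example~\ref{ex:finite}), so $\mathbb Z/p\times\mathbb Z/p$ is not circularly orderable. A circle has room for one rotation, and two factors that both need it are in competition. This suggests using products as a test for left-orderability, and the following results are known.
\begin{enumerate}
\item[(a)] A group $G$ is left-orderable if and only if $G\times\mathbb Z/n$ is circularly orderable for all $n\ge2$.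
\item[(b)] If $G$ has a circular ordering that is invariant under multiplication on both sides, then $G\times G$ is circularly orderable if and only if $G$ is left-orderable.
\item[(c)] If $G$ is finitely generated, circularly orderable, amenable and not left-orderable, and $G/G'$ is finite, then some power $G^n$ with $n\ge2$ is not circularly orderable.
\item[(d)] The Promislow group $\langle a,b\mid ab^2a^{-1}b^2,\ ba^2b^{-1}a^2\rangle$ is not left-orderable, but its square is circularly orderable.
\end{enumerate}
Here $G^n$ is the $n$-fold direct product $G\times\dots\times G$ and $G'$ is the commutator subgroup. In (a) the test groups are cyclic. One can ask whether $G$ itself can serve as the test group, and this is the question posed by Clay and Ghaswala~\cite{CG}: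
\begin{quote}
\emph{Is there a group $G$ that is not left-orderable and such that $G^n$ is circularly orderable for every $n\ge1$?}
\end{quote}
If $G$ has torsion, it has an element of prime order $p$, and $G^2$ contains $\mathbb Z/p\times\mathbb Z/p$; so only torsion-free groups are candidates. Results (b) and (c) point to a negative answer, while (d) shows that the square alone does not decide. The negative answer is the correct one.

\begin{theorem}\label{thm:main}
For every group $G$ that is not left-orderable there is an $n\geq 1$ such that $G^n$ is not circularly orderable. Thus a group $G$ is left-orderable if and only if $G^n$ is circularly orderable for all $n\ge1$.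
\end{theorem}

For finitely generated groups the exponent is explicit. The \emph{Davenport constant} $D(T)$ of a finite abelian group $T$ is the least $d\ge1$ such that every sequence of $d$ elements of $T$, with repetitions allowed, has a nonempty subsequence with sum $0$. It satisfies $D(T)\le|T|$: given $t_1,\dots,t_{|T|}$, two of the $|T|+1$ partial sums $0,\ t_1,\ t_1+t_2,\ \dots$ are equal, and the block of terms between them has sum $0$.

\begin{theorem}\label{thm:A}
Let $G$ be a finitely generated group that is not left-orderable, and let $T$ be the (finite) torsion subgroup of $G/G'$. Then $G^n$ is not circularly orderable for all $n\ge D(T)+1$. In particular, $G^{|T|+1}$ is not circularly orderable.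
\end{theorem}

This removes the hypotheses of amenability and of finite abelianization from (c). For amenable groups there is a second bound. For an integer $e\ge1$, let $\Omega(e)$ be the number of prime factors of $e$ counted with multiplicity. The \emph{exponent} of a finite abelian group is the least $e\ge1$ that kills all of its elements.

\begin{theorem}\label{thm:B}
Let $G$ be an amenable group that is not left-orderable.
\begin{enumerate}
\item[(1)] $G$ has a nontrivial finitely generated subgroup $B$ with $B/B'$ finite.
\item[(2)] For any such $B$, if $e$ is the exponent of $B/B'$, then $G^n$ is not circularly orderable for all $n>\Omega(e)$.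
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
\leavevmode
\begin{enumerate}
\item[(1)] For every $N\ge2$ there is a torsion-free polycyclic group $G$ with $G/G'$ finite of exponent $2^N$ such that $G^n$ is circularly orderable if and only if $n\le N$. So the bound in Theorem~\ref{thm:B} is attained for $\Omega(e)=N$, and no single $n$ works for all groups in Theorem~\ref{thm:main}.
\item[(2)] If $G$ is the Promislow group, then $G^n$ is circularly orderable if and only if $n\le2$.
\item[(3)] If $G$ is finitely generated and $G/G'$ is torsion-free, then $G\times G$ is circularly orderable if and only if $G$ is left-orderable. Here the exponent $2$ cannot be lowered to $1$.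
\end{enumerate}
\end{theorem}

In view of part (1), one might hope to assemble a sequence of groups with longer and longer runs of circularly orderable powers into one group for which the run never ends. This cannot work, because the failure of left-orderability is always witnessed by a finitely generated subgroup, to which Theorem~\ref{thm:A} applies.

The proof of Theorem~\ref{thm:A} has a dynamical half and an arithmetic half. Call a homomorphism to $\mathbb R/\mathbb Z$ a \emph{character}. A group that has a character with left-orderable kernel is circularly orderable, and Section~\ref{sec:dynamics} proves a partial converse: if a countable direct product is circularly orderable, then after one factor is dropped the remaining product has such a character. Section~\ref{sec:zerosum} cancels this character along a partial diagonal of $G^n$. Sections~\ref{sec:amenable} and~\ref{sec:klein} treat amenable groups and the examples. The results (a)--(c) are not used, and (d) is proved along the way.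

\section{Orderings and actions}\label{sec:background}

Throughout, $S^1=\mathbb R/\mathbb Z$ is oriented and actions on the line or a circle are by orientation-preserving homeomorphisms. Let $\tau(t)=t+1$. A \emph{lift} of $g\in\operatorname{Homeo}_+(S^1)$ is an increasing homeomorphism $\tilde g$ of $\mathbb R$ that commutes with $\tau$ and induces $g$; any two lifts of $g$ differ by a power of $\tau$. For a subgroup $\Gamma\le\operatorname{Homeo}_+(S^1)$, the lifts of its elements form a group $\tilde\Gamma$ with $\tilde\Gamma/\langle\tau\rangle=\Gamma$.

\begin{lemma}[Extensions]\label{lem:ext}
Let $1\to K\to\Gamma\xrightarrow{\pi}Q\to1$ be exact with $K$ left-orderable. If $Q$ is left-orderable, then so is $\Gamma$. If $Q$ is circularly orderable, then so is $\Gamma$. In particular, a group that has a character with left-orderable kernel is circularly orderable.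
\end{lemma}

For the first statement, declare $g<h$ if $\pi(g)<\pi(h)$, or if $\pi(g)=\pi(h)$ and $1<g^{-1}h$ in $K$. For the second, one places the cosets of $K$ around the circle as $Q$ prescribes and orders each coset linearly in the same way; see~\cite{Cal}.

\begin{lemma}[Compactness]\label{lem:compact}
A group is left-orderable if and only if all of its finitely generated subgroups are.
\end{lemma}

We recall the standard argument; see for example~\cite{CR}. A left ordering is the same as a function $\sigma\colon G\setminus\{1\}\to\{\pm1\}$ such that $\sigma(g^{-1})=-\sigma(g)$ and such that $\sigma(g)=\sigma(h)=1$ implies $\sigma(gh)=1$; the ordering is $g<h\Leftrightarrow\sigma(g^{-1}h)=1$. For a finite set $F\subseteq G\setminus\{1\}$, the functions that satisfy these rules for $g,h\in F$ form a closed subset $X_F$ of the compact space $\{\pm1\}^{G\setminus\{1\}}$. It is nonempty if $\langle F\rangle$ is left-orderable, and $X_{F\cup F'}\subseteq X_F\cap X_{F'}$. So the sets $X_F$ have a common point.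

\begin{lemma}[Fixed points]\label{lem:fixed}
A group that acts faithfully on $S^1$ with a global fixed point is left-orderable.
\end{lemma}

\begin{proof}
The complement of the fixed point is an oriented line on which the group acts faithfully, so the group embeds in $\operatorname{Homeo}_+(\mathbb R)$. The latter is left-orderable: enumerate the rationals $q_1,q_2,\dots$ and declare $f<g$ if $f(q_i)<g(q_i)$ for the least $i$ with $f(q_i)\ne g(q_i)$.
\end{proof}

For a group acting on $S^1$, a \emph{minimal set} is a nonempty closed invariant set that properly contains no other such set. The action is \emph{minimal} if every orbit is dense; equivalently, the only nonempty closed invariant set is $S^1$.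

\begin{theorem}[see Ghys~\cite{Ghys}]\label{thm:tri}
For a group acting on $S^1$, exactly one of the following holds: there is a finite orbit; the action is minimal; there is a Cantor set $\Lambda\subset S^1$ that is the unique minimal set and lies in the closure of every orbit.
\end{theorem}

An action is \emph{free} if no nontrivial element has a fixed point.

\begin{theorem}[H\"older]\label{thm:holder}
A group that acts freely on $\mathbb R$ is isomorphic to a subgroup of $(\mathbb R,+)$.
\end{theorem}

\section{Direct products acting on the circle}\label{sec:dynamics}

The goal of this section is the following statement.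

\begin{proposition}\label{prop:drop}
Let $n\ge2$ and let $\Gamma=G_1\times\dots\times G_n$ be countable and circularly orderable. Then for some $i$ the group $\Gamma^{(i)}=\prod_{j\ne i}G_j$ has a character with left-orderable kernel.
\end{proposition}

Since $\Gamma$ is countable, it acts faithfully on $S^1$, and we go through the cases of Theorem~\ref{thm:tri}. With a finite orbit, no factor has to be dropped.

\begin{lemma}\label{lem:finorbit}
If $\Gamma$ acts faithfully on $S^1$ with a finite orbit, then $\Gamma$ has a character with left-orderable kernel.
\end{lemma}

\begin{proof}
Let $x_0,\dots,x_{m-1}$ be the points of the orbit in counterclockwise order, with indices modulo $m$. Each $\gamma\in\Gamma$ permutes the $x_j$ and maps the counterclockwise arc from $x_j$ to $x_{j+1}$ to an arc of the same kind, so $\gamma x_j=x_{j+k(\gamma)}$ for some $k(\gamma)\in\mathbb Z/m$. The map $\gamma\mapsto k(\gamma)/m$ is a character whose kernel fixes $x_0$, and Lemma~\ref{lem:fixed} applies.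
\end{proof}

\begin{example}\label{ex:finite}
A finite circularly orderable group $\Gamma$ is cyclic. Indeed, all orbits of a faithful action on $S^1$ are finite, so $\Gamma$ has a character whose kernel is finite and torsion-free, hence trivial; and finite subgroups of $\mathbb R/\mathbb Z$ are cyclic.
\end{example}

Without a finite orbit, the character comes from H\"older's theorem, applied to whatever commutes with a minimal action.

\begin{lemma}\label{lem:central}
Let $Z\le\operatorname{Homeo}_+(S^1)$ be a group whose elements commute with those of a group $H\le\operatorname{Homeo}_+(S^1)$ acting minimally. Then $Z$ embeds in $\mathbb R/\mathbb Z$.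
\end{lemma}

\begin{proof}
First, $Z$ acts freely on $S^1$. If $z\in Z$ has a fixed point, then $\operatorname{Fix}(z)$ is closed and nonempty, and it is $H$-invariant because $zx=x$ implies $zhx=hzx=hx$. By minimality $\operatorname{Fix}(z)=S^1$, so $z=1$.

Next, $\tilde Z$ acts freely on $\mathbb R$. If a lift $\tilde z$ of $z$ has a fixed point, then so does $z$, hence $z=1$ and $\tilde z$ is a power of $\tau$ with a fixed point, that is, $\tilde z=1$. By Theorem~\ref{thm:holder} there is an injective homomorphism $\iota\colon\tilde Z\to\mathbb R$, and after rescaling we may assume $\iota(\tau)=1$. Then $\iota^{-1}(\mathbb Z)=\langle\tau\rangle$, so $\iota$ induces an injection of $Z=\tilde Z/\langle\tau\rangle$ into $\mathbb R/\mathbb Z$.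
\end{proof}

This lemma already shows the mechanism. Suppose that $G\times G$ acts faithfully on $S^1$ and that the first factor acts minimally. Then the second factor embeds in $\mathbb R/\mathbb Z$; in particular $G$ is abelian. So for a nonabelian group $G$ this configuration is impossible, however complicated the actions of a single copy of $G$ may be. The minimal factor is used up in the argument, and this is the factor that Proposition~\ref{prop:drop} drops.

Two difficulties remain. The action of $\Gamma$ need not be minimal, and if it is, we still need a single factor that acts minimally. The second difficulty is resolved by normality of the factors.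

\begin{lemma}\label{lem:normal}
Let $\Gamma$ act minimally on $S^1$ and let $N$ be a normal subgroup of $\Gamma$. Then either $N$ acts minimally or the image of $N$ in $\operatorname{Homeo}_+(S^1)$ is finite.
\end{lemma}

\begin{proof}
Normality gives $N\cdot\gamma x=\gamma(N\cdot x)$ for $\gamma\in\Gamma$ and $x\in S^1$. Thus $\Gamma$ permutes the $N$-orbits, and hence also the minimal sets of $N$.

Suppose that $N$ has no finite orbit. If $N$ did not act minimally, then by Theorem~\ref{thm:tri} it would have a unique minimal set $\Lambda$, a Cantor set. By uniqueness $\Lambda$ would be $\Gamma$-invariant, contrary to the minimality of $\Gamma$.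

Suppose that $N$ has a finite orbit, and let $m$ be the least size of an $N$-orbit. The set $F$ of points whose $N$-orbit has at most $m$ elements is nonempty and $\Gamma$-invariant. It is closed, because
\[
F=\bigcap_{g_0,\dots,g_m\in N}\ \bigcup_{j<k}\ \{x\in S^1: g_jx=g_kx\}
\]
is an intersection of finite unions of closed sets. So $F=S^1$, and every $N$-orbit has exactly $m$ points. Let $g\in N$ fix a point $p$. Then $g$ acts on the line $S^1\setminus\{p\}$ as an increasing homeomorphism, so for $y\neq p$ with $gy\ne y$ the sequence $(g^ky)_{k\geq0}$ is strictly monotone and the orbit of $y$ is infinite. As all orbits are finite, $g$ acts trivially. Hence the image of $N$ acts freely with orbits of size $m$, and it has order $m$.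
\end{proof}

The first difficulty is resolved by collapsing the gaps of the Cantor set. The new action may fail to be faithful, but what is lost is left-orderable.

\begin{lemma}\label{lem:collapse}
Let $\Gamma$ act faithfully on $S^1$ with no finite orbit. Then $\Gamma$ has a minimal action on a circle $S$ with left-orderable kernel.
\end{lemma}

\begin{proof}
If the given action is minimal, take $S=S^1$; the kernel is trivial. Otherwise let $\Lambda$ be the Cantor set of Theorem~\ref{thm:tri}, and call the components of $S^1\setminus\Lambda$ \emph{gaps}. Choose a Borel probability measure $\nu$ without atoms whose support is $\Lambda$, for instance the image of the coin-tossing measure under a homeomorphism $\{0,1\}^{\mathbb N}\to\Lambda$. Write $[x,y)$ for the counterclockwise arc from $x$ to $y$, with $[x,x)=\emptyset$. Fix $x_0\in S^1$ and define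
\[
h\colon S^1\to S=\mathbb R/\mathbb Z,\qquad h(y)=\nu[x_0,y)\bmod1 .
\]
Since $\nu$ has no atoms and total mass $1$, the map $h$ is continuous and surjective, and it preserves the cyclic order of triples with distinct images. For $y\ne y'$ we have $h(y')-h(y)=\nu[y,y')\bmod 1$, so $h(y)=h(y')$ exactly when one of the two open arcs between $y$ and $y'$ is null, that is, misses $\Lambda$. Hence each fiber of $h$ is a point or the closure of a gap, which is a compact proper arc with endpoints in $\Lambda$. In particular $h(\Lambda)=S$.

The group $\Gamma$ permutes the gaps, so it permutes the fibers of $h$. A continuous surjection between compact Hausdorff spaces is a quotient map, so $\Gamma$ acts on $S$ by homeomorphisms making $h$ equivariant, and these preserve the cyclic order. The action on $S$ is minimal: the closure of the orbit of $h(y)$ contains $h(\overline{\Gamma y})\supseteq h(\Lambda)=S$. The kernel of this action preserves every fiber of $h$, and an orientation-preserving homeomorphism that preserves a compact proper arc fixes its endpoints. So the kernel fixes a point of $S^1$, where it acts faithfully, and it is left-orderable by Lemma~\ref{lem:fixed}.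
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:drop}]
Fix a faithful action of $\Gamma$ on $S^1$. If it has a finite orbit, restrict the character of Lemma~\ref{lem:finorbit} to any $\Gamma^{(i)}$.

Otherwise take the minimal action $\rho\colon\Gamma\to\operatorname{Homeo}_+(S)$ of Lemma~\ref{lem:collapse}. Some $G_i$ acts minimally on $S$. If not, each $\rho(G_j)$ is finite by Lemma~\ref{lem:normal}; then $\rho(\Gamma)$, a quotient of $\prod_j\rho(G_j)$, is finite, and a finite group has no dense orbit. Fix such an $i$. The group $Z=\rho(\Gamma^{(i)})$ commutes with $\rho(G_i)$, so it embeds in $\mathbb R/\mathbb Z$ by Lemma~\ref{lem:central}. The composite $\Gamma^{(i)}\to Z\hookrightarrow\mathbb R/\mathbb Z$ is a character with kernel $\Gamma^{(i)}\cap\ker\rho$, which is left-orderable.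
\end{proof}

Countability was used only to obtain the action. The loss of a factor cannot be avoided, as the next example shows.

\begin{example}\label{ex:triangle}
Take a triangle in the hyperbolic plane with angles $\pi/2,\pi/3,\pi/7$, and let $r_1,r_2,r_3$ be the reflections in its sides, numbered so that the rotations $u=r_1r_2$, $v=r_2r_3$, $w=r_3r_1$ about the vertices have orders $2,3,7$. Then $uvw=1$. The $(2,3,7)$ triangle group $\Delta=\langle u,v,w\rangle$ is a countable subgroup of $\operatorname{PSL}_2(\mathbb R)$, which acts faithfully on the circle $\mathbb R\cup\{\infty\}$ by M\"obius transformations. So $\Delta$ is circularly orderable. It has torsion, so it is not left-orderable. It is perfect: in $\Delta/\Delta'$ we have $2u=3v=7w=0$ and $u+v+w=0$; multiplying by $21$ gives $21u=0$, so $u=0$, and then $v=-w$ is killed by both $3$ and $7$. The only character of $\Delta$ is therefore trivial, and its kernel $\Delta$ is not left-orderable. In the circularly orderable product $\Delta\times1$ it is the factor $\Delta$ that must be dropped.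
\end{example}

\section{Zero sums of characters}\label{sec:zerosum}

Let $G$ be finitely generated and suppose that $G^{d+1}$ is circularly orderable, where $d\geq 1$. Proposition~\ref{prop:drop} gives a character $\varphi$ of $G^d$ with left-orderable kernel. If $\chi_i$ denotes the restriction of $\varphi$ to the $i$-th factor, then
\[
\varphi(g_1,\dots,g_d)=\chi_1(g_1)+\dots+\chi_d(g_d).
\]
To show that $G$ is left-orderable we look for a copy of $G$ inside $\ker\varphi$.

If $G$ is perfect, $d=1$ suffices: $\chi_1$ is trivial, so $G=\ker\varphi$. If $G/G'\cong\mathbb Z/2$, take $d=2$. The group $G$ has exactly one nontrivial character $\chi$, and $2\chi=0$. If $\chi_1$ or $\chi_2$ is trivial, the corresponding factor of $G^2$ lies in $\ker\varphi$. Otherwise $\chi_1=\chi_2=\chi$, and the diagonal lies in $\ker\varphi$, since $\varphi(g,g)=2\chi(g)=0$. In general, for a nonempty set $I$ of coordinates, the copy of $G$ embedded diagonally in the coordinates of $I$ lies in $\ker\varphi$ exactly when $\sum_{i\in I}\chi_i=0$. This is a zero-sum problem in the group of characters of $G$, and it has a solution for large $d$ when that group is finite.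

When $G/G'$ is infinite there may be no solution: for $G=\mathbb Z$, let every $\chi_i$ send $1$ to the same irrational number. But the free part of $G/G'$ is itself left-orderable, so by Lemma~\ref{lem:ext} it is enough to order the subgroup lying over the torsion part.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $G$ be finitely generated, let $T$ be the torsion subgroup of $G/G'$, and put $d=D(T)$. Suppose that $G^n$ is circularly orderable for some $n\ge d+1$. We show that $G$ is left-orderable.

The subgroup $G^{d+1}\le G^n$ is countable and circularly orderable, so there is a character $\varphi=\sum_{i=1}^d\chi_i$ of $G^d$ with left-orderable kernel, as above. Let $G_0\le G$ be the preimage of $T$ under the projection $p\colon G\to G/G'$. Then $G/G_0\cong(G/G')/T\cong\mathbb Z^k$ for some $k\ge0$. Each $\chi_i$ factors through $p$, so there is a character $\bar\chi_i$ of $T$ with $\chi_i=\bar\chi_i\circ p$ on $G_0$. The group $\operatorname{Hom}(T,\mathbb R/\mathbb Z)$ is isomorphic to $T$, because $T$ is a direct sum of finite cyclic groups and $\operatorname{Hom}(\mathbb Z/m,\mathbb R/\mathbb Z)\cong\frac1m\mathbb Z/\mathbb Z$. By the definition of $D(T)$ there is a nonempty set $I\subseteq\{1,\dots,d\}$ with $\sum_{i\in I}\bar\chi_i=0$.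

Let $\delta\colon G_0\to G^d$ send $g$ to the tuple with entry $g$ in the coordinates of $I$ and $1$ elsewhere. This is a homomorphism, it is injective because $I\ne\emptyset$, and
\[
\varphi(\delta(g))=\sum_{i\in I}\chi_i(g)=\sum_{i\in I}\bar\chi_i(p(g))=0 .
\]
So $G_0$ embeds in $\ker\varphi$ and is left-orderable. Since $\mathbb Z^k$ is left-orderable, so is $G$ by Lemma~\ref{lem:ext}. The last assertion of the theorem follows from $D(T)\le|T|$.
\end{proof}

Finite generation entered three times: it makes $G$ countable, it makes $T$ finite so that $D(T)$ is defined, and it gives $G/G_0\cong\mathbb Z^k$. For the qualitative statement it costs nothing.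

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be a group that is not left-orderable. By Lemma~\ref{lem:compact} it has a finitely generated subgroup $H$ that is not left-orderable. By Theorem~\ref{thm:A} some power $H^n$ is not circularly orderable, and then neither is $G^n\ge H^n$. Conversely, if $G$ is left-orderable, then each $G^n$ is left-orderable and hence circularly orderable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(3)]
Here $T=0$ and $D(T)=1$, so Theorem~\ref{thm:A} says that $G\times G$ is not circularly orderable unless $G$ is left-orderable. The converse is part of Theorem~\ref{thm:main}. The group $\Delta$ of Example~\ref{ex:triangle} is finitely generated with trivial abelianization, circularly orderable, and not left-orderable, so the exponent cannot be lowered to $1$.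
\end{proof}

\section{Amenable groups}\label{sec:amenable}

A group is \emph{amenable} if it carries a left-invariant, finitely additive probability measure defined on all of its subsets. We use the following standard properties. Finite groups and abelian groups are amenable; subgroups of amenable groups are amenable; an extension of an amenable group by an amenable group is amenable, and so is a finite direct product; and an action of an amenable group by homeomorphisms of a nonempty compact metrizable space preserves a Borel probability measure.

A group is \emph{locally indicable} if each of its nontrivial finitely generated subgroups has a homomorphism onto $\mathbb Z$. A finitely generated group $B$ has no homomorphism onto $\mathbb Z$ exactly when $B/B'$ is finite, by the structure of finitely generated abelian groups.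

\begin{theorem}[Burns--Hale]\label{thm:BH}
A locally indicable group is left-orderable.
\end{theorem}

\begin{theorem}[Witte Morris~\cite{WM}]\label{thm:WM}
An amenable left-orderable group is locally indicable.
\end{theorem}

Amenability improves both halves of the previous argument. On the dynamical side, an invariant measure produces the character directly, and no factor is lost.

\begin{lemma}\label{lem:measure}
A countable, amenable, circularly orderable group has a character with left-orderable kernel.
\end{lemma}

\begin{proof}
We may assume $\Gamma\le\operatorname{Homeo}_+(S^1)$. Let $\mu$ be a $\Gamma$-invariant Borel probability measure on $S^1$, let $q\colon\mathbb R\to S^1$ be the projection, and let $\tilde\mu$ be the Borel measure on $\mathbb R$ with $\tilde\mu(E)=\mu(q(E))$ whenever $q$ is injective on $E$. It is invariant under $\tilde\Gamma$, since a lift $\tilde g$ of $g$ preserves the class of such sets $E$ and $q(\tilde gE)=g\,q(E)$. Define the signed mass between two points by $m(s,t)=\tilde\mu[s,t)$ for $s\le t$ and $m(s,t)=-\tilde\mu[t,s)$ for $s>t$. Then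
\[
m(s,t)+m(t,u)=m(s,u),\qquad m(\tilde gs,\tilde gt)=m(s,t),\qquad m(s,s+1)=1 .
\]
Fix a point $x$ in the support of $\tilde\mu$, so that every neighborhood of $x$ has positive measure, and put $\rho(\tilde g)=m(x,\tilde gx)$. This is a homomorphism $\tilde\Gamma\to\mathbb R$, because
\[
\rho(\tilde g\tilde h)=m(x,\tilde gx)+m(\tilde gx,\tilde g\tilde hx)=\rho(\tilde g)+\rho(\tilde h),
\]
and $\rho(\tau)=1$. So $\rho$ induces a character $\varphi$ of $\Gamma=\tilde\Gamma/\langle\tau\rangle$.

Let $g\in\ker\varphi$. Multiplying a lift by a power of $\tau$, we find a lift $\tilde g$ with $\rho(\tilde g)=0$. Suppose $\tilde gx\ne x$. Replacing $g$ by $g^{-1}$ if necessary, we have $\tilde g^{-1}x<x<\tilde gx$, and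
\[
\tilde\mu[\tilde g^{-1}x,\tilde gx)=m(\tilde g^{-1}x,x)+m(x,\tilde gx)=2\rho(\tilde g)=0 .
\]
This interval is a null neighborhood of $x$, contrary to the choice of $x$. Hence $\ker\varphi$ fixes $q(x)$, and it is left-orderable by Lemma~\ref{lem:fixed}.
\end{proof}

On the arithmetic side, Theorem~\ref{thm:WM} lowers what we must find in $\ker\varphi$: any nontrivial finitely generated subgroup with finite abelianization gives a contradiction. To see the gain, let $B/B'\cong\mathbb Z/p\oplus\mathbb Z/p$ with $p$ prime, and let $\chi_1,\chi_2$ be the two coordinate characters. No nonempty subsum of $\chi_1,\chi_2$ vanishes, so no partial diagonal of $B^2$ lies in the kernel $K$ of $\chi_1(b_1)+\chi_2(b_2)$. But $\chi_1$ and $\chi_2$ have the same image $\frac1p\mathbb Z/\mathbb Z$, so for every $b_1$ there is a $b_2$ with $(b_1,b_2)\in K$, and vice versa. Thus $K$ projects onto both factors, and we shall see that this forces $K/K'$ to be finite. What matters is no longer the characters but their images, and these lie in a cyclic group of order $e$, whose chains of subgroups are short.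

\begin{lemma}\label{lem:chain}
Let $C_1,\dots,C_n$ be subgroups of an abelian group of order $e$, with $n>\Omega(e)$. Then there is a nonempty set $I\subseteq\{1,\dots,n\}$ such that $C_i\subseteq\sum_{j\in I\setminus\{i\}}C_j$ for all $i\in I$. (The empty sum is $0$.)
\end{lemma}

\begin{proof}
Suppose not. Then every nonempty $I$ contains an index $i$ whose removal makes $\sum_{j\in I}C_j$ strictly smaller. Starting from $\{1,\dots,n\}$ and removing such indices one at a time, we obtain a chain $H_0\supsetneq H_1\supsetneq\dots\supsetneq H_n=0$. The order of $H_0$ divides $e$ and is the product of the $n$ indices $[H_{k-1}:H_k]\ge2$, so $n\le\Omega(e)$, a contradiction.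
\end{proof}

\begin{lemma}\label{lem:subdirect}
Let $B$ be a group with $B/B'$ finite, let $I$ be a finite nonempty set, let $\chi_i$ $(i\in I)$ be characters of $B$, and put
\[
K=\Bigl\{(b_i)\in B^I:\sum_{i\in I}\chi_i(b_i)=0\Bigr\}.
\]
If $K$ projects onto each factor of $B^I$, then every homomorphism $f\colon K\to\mathbb Z$ is zero.
\end{lemma}

\begin{proof}
Fix $i\in I$ and let $L_i=\ker\chi_i$. The quotient $B/L_i\cong\chi_i(B)$ is a finite subgroup of $\mathbb R/\mathbb Z$, hence cyclic. Placing elements of $L_i$ in the $i$-th coordinate and $1$ elsewhere, we view $L_i$ as a subgroup of $K$; let $f_i=f|_{L_i}$.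

The homomorphism $f_i$ is invariant under conjugation by $B$. Given $b\in B$, choose $k\in K$ with $i$-th coordinate $b$. For $l\in L_i$, the conjugate $klk^{-1}$ is the element $blb^{-1}$ of $L_i$, so $f_i(blb^{-1})=f(klk^{-1})=f_i(l)$.

It follows that $M=\ker f_i$ is normal in $B$, and that $L_i/M$ is central in $B/M$, since $f_i(blb^{-1}l^{-1})=0$. A group whose quotient by a central subgroup is cyclic is abelian. So $B/M$ is abelian, hence a quotient of $B/B'$, hence finite. Its subgroup $L_i/M$ is finite and embeds in $\mathbb Z$, so it is trivial, and $f_i=0$.

Thus $f$ vanishes on $\prod_{i\in I}L_i$, a normal subgroup of finite index in $K$. So $f(K)$ is a finite subgroup of $\mathbb Z$, and $f=0$.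
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) By Theorem~\ref{thm:BH}, $G$ is not locally indicable, so it has a nontrivial finitely generated subgroup $B$ with no homomorphism onto $\mathbb Z$, that is, with $B/B'$ finite.

(2) Suppose that $G^n$ is circularly orderable for some $n>\Omega(e)$. Then $B^n$ is countable, amenable and circularly orderable, so by Lemma~\ref{lem:measure} it has a character $\varphi=\sum_{i=1}^n\chi_i$ with left-orderable kernel. Each $\chi_i$ factors through $B/B'$, so $C_i=\chi_i(B)$ is killed by $e$ and lies in $\frac1e\mathbb Z/\mathbb Z$, a group of order $e$. Take $I$ as in Lemma~\ref{lem:chain} and $K\le B^I$ as in Lemma~\ref{lem:subdirect}. Inserting $1$ in the coordinates outside $I$ embeds $K$ in $\ker\varphi$, so $K$ is left-orderable.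

The group $K$ projects onto each factor: for $i\in I$ and $b\in B$ we have $-\chi_i(b)\in C_i\subseteq\sum_{j\in I\setminus\{i\}}C_j$, so there are elements $b_j\in B$ for $j\in I\setminus\{i\}$ that complete $b$ to an element of $K$. In particular $K\ne1$, because $B\ne1$. Also $K$ has finite index in the finitely generated group $B^I$, so it is finitely generated. By Lemma~\ref{lem:subdirect} it has no homomorphism onto $\mathbb Z$. Thus $K$ is amenable and left-orderable but not locally indicable, which contradicts Theorem~\ref{thm:WM}.
\end{proof}

\begin{remark}
Amenability cannot be omitted from Theorem~\ref{thm:B}(2). For $G=B=\Delta$ as in Example~\ref{ex:triangle} we have $e=1$ and $\Omega(e)=0$, yet $G^1$ is circularly orderable.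
\end{remark}

\section{Amalgams of Klein bottle groups}\label{sec:klein}

To attain the bound of Theorem~\ref{thm:B} with $e=2^N$, we need a character of $G^N$ for which Lemma~\ref{lem:chain} just fails. So the images $C_1,\dots,C_N$ should form the longest possible chain $\mathbb Z/2^N\supset2\mathbb Z/2^N\supset\dots\supset2^{N-1}\mathbb Z/2^N$. They do if $\chi_i=2^{i-1}\chi$ for one homomorphism $\chi$ onto $\mathbb Z/2^N$. The next lemma says when the kernel is then left-orderable.

\begin{lemma}\label{lem:criterion}
Let $N\ge1$ and let $\chi\colon G\to\mathbb Z/2^N$ be a homomorphism such that the subgroup $P=\{g\in G:\chi(g)\text{ is even}\}$ is locally indicable. Then $G^n$ is circularly orderable for all $n\le N$.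
\end{lemma}

\begin{proof}
It suffices to treat $n=N$. Let
\[
\varphi\colon G^N\to\mathbb Z/2^N,\qquad\varphi(g_1,\dots,g_N)=\sum_{i=1}^N2^{i-1}\chi(g_i).
\]
Since $\mathbb Z/2^N$ embeds in $\mathbb R/\mathbb Z$, by Lemma~\ref{lem:ext} and Theorem~\ref{thm:BH} it is enough to show that $\ker\varphi$ is locally indicable. Suppose that $S\le\ker\varphi$ is nontrivial, finitely generated, and has no homomorphism onto $\mathbb Z$. Its $i$-th projection $S_i\le G$ is a quotient of $S$, so it too is finitely generated with no homomorphism onto $\mathbb Z$. Let $k$ be the least index with $S_k\ne1$. As $P$ is locally indicable, $S_k\not\le P$, so there is $s=(s_i)\in S$ with $\chi(s_k)$ odd. The terms of $\varphi(s)$ with $i<k$ vanish because $s_i=1$, and those with $i>k$ are divisible by $2^k$. Since $k\le N$ we may reduce modulo $2^k$, and we get $0=\varphi(s)\equiv2^{k-1}\pmod{2^k}$, which is false.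
\end{proof}

We therefore want groups with finite abelianization and a locally indicable subgroup of index two. They can be built from two Klein bottle groups
\[
K_1=\langle a,x\mid axa^{-1}=x^{-1}\rangle,\qquad K_2=\langle b,y\mid byb^{-1}=y^{-1}\rangle .
\]
The group $K_1=\langle x\rangle\rtimes\langle a\rangle$ is an extension of $\mathbb Z$ by $\mathbb Z$, hence torsion-free, and its elements have the unique form $x^ia^j$. Those with $j$ even form the subgroup $A_1=\langle a^2,x\rangle$ of index two, and $A_1\cong\mathbb Z^2$ with basis $a^2,x$ because $a^2$ commutes with $x$. The same holds for $K_2$ and $A_2=\langle b^2,y\rangle$, with $b,y$ in place of $a,x$. For an isomorphism $\theta\colon A_1\to A_2$ let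
\[
G_\theta=\langle a,x,b,y\mid axa^{-1}=x^{-1},\ byb^{-1}=y^{-1},\ a^2=\theta(a^2),\ x=\theta(x)\rangle
\]
be the amalgamated product $K_1*_\theta K_2$. Recall that the factors of an amalgamated product embed in it, and that every element of finite order is conjugate into a factor. Let $A\cong\mathbb Z^2$ be the common image of $A_1$ and $A_2$.

\begin{lemma}\label{lem:amalgam}
The group $G_\theta$ is torsion-free, polycyclic and amenable. There is a homomorphism $\varepsilon\colon G_\theta\to\mathbb Z/2$ with $\varepsilon(a)=\varepsilon(b)=1$ and $\varepsilon(x)=\varepsilon(y)=0$, and every nontrivial subgroup of $P=\ker\varepsilon$ has a homomorphism onto $\mathbb Z$.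
\end{lemma}

\begin{proof}
$G_\theta$ is torsion-free because $K_1$ and $K_2$ are. The subgroup $A$ has index two in each factor, so it is normal in each factor and hence in $G_\theta$. Killing $A$ in the presentation leaves $G_\theta/A=\langle a,b\mid a^2,b^2\rangle$, the infinite dihedral group. Word length modulo $2$ is a homomorphism from this group to $\mathbb Z/2$, and its kernel is the infinite cyclic group generated by $ab$. Composing with $G_\theta\to G_\theta/A$ gives $\varepsilon$, with $A\le P$ and $P/A\cong\mathbb Z$. The series $1\le\langle a^2\rangle\le A\le P\le G_\theta$ has each term normal in the next with quotients $\mathbb Z,\mathbb Z,\mathbb Z,\mathbb Z/2$. So $G_\theta$ is polycyclic, and it is amenable as an iterated extension of cyclic groups. Finally, let $1\ne S\le P$. If $S\not\le A$, its image in $P/A$ is infinite cyclic. If $S\le A$, it is a nontrivial free abelian group. In both cases $S$ maps onto $\mathbb Z$.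
\end{proof}

It remains to choose the gluing. In the abelianization, $x$ and $y$ have order dividing $2$ whatever $\theta$ is, and $\theta$ determines the orders of $a$ and $b$. Suppose that $G=G_\theta$ has finite abelianization of exponent $2^N$ and a homomorphism $\chi\colon G\to\mathbb Z/2^N$ that reduces to $\varepsilon$ modulo $2$. Then everything is decided:
\begin{itemize}
\item $G$ is nontrivial, finitely generated and amenable with no homomorphism onto $\mathbb Z$, so it is not left-orderable by Theorem~\ref{thm:WM}, and Theorem~\ref{thm:B}(2) with $B=G$ shows that $G^n$ is not circularly orderable for $n>\Omega(2^N)=N$;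
\item the subgroup where $\chi$ is even is $P$, so $G^n$ is circularly orderable for $n\le N$ by Lemmas~\ref{lem:criterion} and~\ref{lem:amalgam}.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Let $\theta(a^2)=y$ and $\theta(x)=b^2$; this takes a basis of $A_1$ to a basis of $A_2$. Eliminating $x=b^2$ and $y=a^2$ from the presentation of $G_\theta$ leaves the generators $a,b$ and the relators $ab^2a^{-1}b^2$ and $ba^2b^{-1}a^2$, so $G=G_\theta$ is the Promislow group. The relators abelianize to $4b=0$ and $4a=0$, so $G/G'\cong\mathbb Z/4\oplus\mathbb Z/4$ has exponent $2^2$. The homomorphism $\chi\colon G\to\mathbb Z/4$ with $\chi(a)=\chi(b)=1$ agrees with $\varepsilon$ modulo $2$ on the generators $a,b$. The discussion above applies with $N=2$.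
\end{proof}

This also proves the known result (d). In this gluing $a^2$ is identified with $y$, which caps the order of $a$ in the abelianization at $4$. To reach higher powers of $2$, identify $a^2$ with $b^2$ instead. With $\theta(x)=y$ the group would map onto $\mathbb Z$ by $a,b\mapsto1$ and $x,y\mapsto0$; a shear $\theta(x)=b^{2r}y$ makes the abelianization finite, with $b$ of an order that grows with $r$.

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
Let $N\ge2$ and $r=2^{N-2}$. Put $\theta(a^2)=b^2$ and $\theta(x)=b^{2r}y$. In the basis $b^2,y$ of $A_2$ these images have coordinates $(1,0)$ and $(r,1)$, which form a basis of $\mathbb Z^2$, so $\theta$ is an isomorphism. Let $G=G_\theta$, a torsion-free polycyclic group by Lemma~\ref{lem:amalgam}.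

The abelianization is generated by $a,x,b,y$ subject to
\[
2x=0,\qquad2y=0,\qquad2a=2b,\qquad x=2rb+y .
\]
Eliminate $x$ by the last relation; in the presence of $2y=0$, the relation $2x=0$ becomes $4rb=0$. With $c=a-b$, the generators are $b,c,y$ and the relations are $4rb=0$, $2c=0$, $2y=0$. Hence $G/G'\cong\mathbb Z/4r\oplus\mathbb Z/2\oplus\mathbb Z/2$, which is finite of exponent $4r=2^N$. Let $\chi\colon G\to\mathbb Z/2^N$ be the projection to the first summand, so that $\chi(a)=\chi(b)=1$, $\chi(y)=0$ and $\chi(x)=2r=2^{N-1}$. Since $N\ge2$, the value $\chi(x)$ is even, so $\chi$ agrees with $\varepsilon$ modulo $2$ on all generators. By the discussion above, $G$ is not left-orderable, and $G^n$ is circularly orderable if and only if $n\le N$. As $N$ is arbitrary, no single $n$ works for all groups in Theorem~\ref{thm:main}.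
\end{proof}

\begin{remark}
The Promislow group shows how far apart the bounds of Theorems~\ref{thm:A} and~\ref{thm:B} can be. For $T=\mathbb Z/4\oplus\mathbb Z/4$, the sequence consisting of three copies of $(1,0)$ and three copies of $(0,1)$ has no nonempty zero-sum subsequence, so $D(T)\ge7$. Theorem~\ref{thm:A} therefore says nothing about $G^n$ for $n\le7$, whereas Theorem~\ref{thm:B} gives the exact threshold $n\ge3$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Cal}
Calegari, \emph{Circular groups, planar groups, and the Euler class}.

\bibitem{CG}
Adam Clay and Tyrone Ghaswala, \emph{Circularly ordering direct products and the obstruction to left-orderability}, arXiv:2006.08704 (2020).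

\bibitem{CR}
Clay and Rolfsen, \emph{Ordered Groups and Topology}.

\bibitem{Ghys}
Ghys, \emph{Groups acting on the circle}.

\bibitem{WM}
Witte Morris, \emph{Amenable groups that act on the line}.

\end{thebibliography}
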